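\title{Complete manifolds of conullity two and nonnegative curvature}

\begin{abstract}
We construct a complete, irreducible, real-analytic metric on $\mathbb R^3$ with nonnegative sectional curvature whose curvature tensor has a one-dimensional kernel at every point. The metric is a curved version of the foliation of Euclidean space by skew lines. For simply connected complete $n$-manifolds with nonnegative curvature whose curvature tensor has an $(n-2)$-dimensional kernel everywhere, we prove a sharp splitting criterion in terms of the decay of the scalar curvature, and a structure theorem. The latter shows that, among real-analytic metrics, irreducible examples exist exactly for $n=3$.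
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, manifolds are connected, metrics are smooth, and the curvature tensor is $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$. For $\kappa\in\mathbb R$, the $\kappa$-nullity space of a Riemannian $n$-manifold $M$ at $p$ is
\[
\mathcal N_\kappa(p)=\{X\in T_pM:\ R(Y,Z)X=\kappa(\langle Z,X\rangle Y-\langle Y,X\rangle Z)\ \text{ for all } Y,Z\in T_pM\},
\]
the space of directions in which $R$ agrees with the curvature tensor of constant curvature $\kappa$. We only consider $\kappa=0$. We write $\Gamma_p=\mathcal N_0(p)$ for the \emph{nullity space}, the kernel of $X\mapsto R(\cdot,\cdot)X$, and call $n-\dim\Gamma_p$ the \emph{conullity} at $p$. It counts the directions that the curvature sees.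

By the symmetries of $R$, the number $\langle R(X,Y)Z,Z'\rangle$ vanishes as soon as one of the four vectors lies in $\Gamma_p$. So $R$ is determined by its restriction to $\Gamma_p^\perp$, which is zero if $\dim\Gamma_p^\perp\le1$: the conullity is never $1$, and $2$ is its smallest nonzero value. If the conullity at $p$ is $2$ and $K$ is the sectional curvature of the plane $\Gamma_p^\perp$, then $K\ne0$,
\begin{equation}\label{eq:pointwise}
\langle R(X,Y)Y,X\rangle=K\,|X^\perp\wedge Y^\perp|^2,\qquad \operatorname{scal}=2K,
\end{equation}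
where $\perp$ is the projection to $\Gamma_p^\perp$, and $R$ is the curvature tensor of the product of $\mathbb R^{n-2}$ with a surface. We say that $M$ has \emph{constant conullity $2$} if this happens at every point. Then $K$ is a nowhere vanishing function, and $\sec\ge0$, $\operatorname{scal}\ge0$ and $K>0$ are equivalent conditions.

The products $\mathbb R^{n-2}\times\Sigma$, with $\Sigma$ a surface of positive curvature, are the obvious examples, and one asks whether the pointwise product structure of $R$ forces $M$ itself to be a product. Locally it does not: cones over surfaces are counterexamples (Section~\ref{sec:models}), but they are incomplete. Globally, the following is known. If $M$ is simply connected and complete, its conullity is at most $2$ everywhere and equal to $2$ somewhere, and its scalar curvature is positive and bounded away from zero, then $M$ is isometric to $\mathbb R^{n-2}\times\Sigma$ with $\Sigma$ diffeomorphic to $S^2$. Call $M$ \emph{irreducible} if it is not isometric to a nontrivial Riemannian product; for simply connected complete $M$ this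 is equivalent to irreducibility of the holonomy representation. The following problem comes from the work of Gorodski and Guimar\~aes \cite{GG}.

\begin{quote}
\emph{Let $n\ge3$. Is there a simply connected, complete, irreducible Riemannian $n$-manifold with constant conullity $2$ and nonnegative sectional curvature?}
\end{quote}

One might guess that there is none. The result just quoted points that way, and so does the splitting theorem: a complete manifold with $\sec\ge0$ that contains a line, that is, a geodesic $\mathbb R\to M$ minimizing between any two of its points, splits off a factor $\mathbb R$, and the geodesics tangent to $\Gamma$ see no curvature at all. But these geodesics need not minimize, and the answer is yes.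

\begin{theorem}\label{thm:example}
There is a complete real-analytic metric on $\mathbb R^3$ which is irreducible, has constant conullity $2$ and $\sec\ge0$. It satisfies $\operatorname{scal}(x)\ge\frac16\,(1+\sqrt{10}\,d(o,x))^{-2}$, where $o$ is the origin and $d$ is the Riemannian distance.
\end{theorem}

The quadratic decay in this example is the borderline rate. A \emph{nullity geodesic} is a geodesic everywhere tangent to $\Gamma$.

\begin{theorem}\label{thm:decay}
Let $M^n$, $n\ge3$, be simply connected and complete, with constant conullity $2$ and $\sec\ge0$, and let $o\in M$. If $M$ is not isometric to a product $\mathbb R^{n-2}\times\Sigma^2$, there is a nullity geodesic $\gamma$ leaving every compact set along which $t^2\operatorname{scal}(\gamma(t))$ converges to a finite positive limit as $t\to\pm\infty$. Hence, if $d(o,x)^2\operatorname{scal}(x)\to\infty$ as $x\to\infty$, then $M=\mathbb R^{n-2}\times\Sigma$. This is sharp: a bound $\operatorname{scal}\ge c/(1+d(o,\cdot)^2)$ with some $c>0$ does not suffice.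
\end{theorem}

If $\operatorname{scal}\ge c>0$ and the conullity is at most $2$, then no point is flat, the conullity is constantly $2$, and the criterion applies; the surface $\Sigma$ is compact by the Bonnet--Myers theorem and simply connected. So Theorem~\ref{thm:decay} contains the splitting result quoted above.

For the third theorem we measure how far $\Gamma$ is from being parallel. When the conullity is constant, $\Gamma$ is a smooth distribution, being the kernel of a bundle map of constant rank. The \emph{splitting tensor} assigns to $U\in\Gamma_p$ the endomorphism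
\[
C_U\colon\Gamma_p^\perp\to\Gamma_p^\perp,\qquad C_UX=-(\nabla_XU)^\perp,
\]
where $U$ is extended to a local section of $\Gamma$; the right side is linear over functions in $U$, so the extension does not matter. Let $\nabla^\Gamma$ be the connection on $\Gamma$ obtained by projecting $\nabla$.

\begin{theorem}\label{thm:structure}
Let $M$ be as in Theorem~\ref{thm:decay} and let $W=\{p\in M: C\ne0\text{ at }p\}$.
\begin{enumerate}
\item[(a)] The linear map $C\colon\Gamma_p\to\operatorname{End}(\Gamma_p^\perp)$ has rank at most $1$ at every $p$. The connection $\nabla^\Gamma$ is flat, so $\Gamma\cong M\times\mathbb R^{n-2}$ via parallel sections.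
\item[(b)] On each component $W_i$ of $W$, $\ker C=\xi_i^\perp$ for a constant unit vector $\xi_i\in\mathbb R^{n-2}$.
\item[(c)] If $m=\dim\operatorname{span}\{\xi_i\}$, then $M=\mathbb R^{n-2-m}\times N^{m+2}$ isometrically, with $N$ irreducible. So $M$ is irreducible if and only if $m=n-2$.
\item[(d)] If $W$ is connected (for instance if $C$ is nowhere zero), or if the metric is real-analytic, then $M$ is isometric to $\mathbb R^{n-2}\times\Sigma^2$ or to $\mathbb R^{n-3}\times N^3$. Thus irreducible real-analytic examples exist if and only if $n=3$, and for $n\ge4$ the set $W$ of any smooth irreducible example has at least $n-2$ components.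
\end{enumerate}
\end{theorem}

We do not decide whether smooth, non-analytic irreducible examples exist for $n\ge4$.

Sections~\ref{sec:models} and~\ref{sec:example} lead from two models to Theorem~\ref{thm:example}. The other two theorems rest on two ordinary differential equations that must have global solutions: a Riccati equation along nullity geodesics (Section~\ref{sec:riccati}), which needs completeness but not the sign of $K$, and a Jacobi equation along certain geodesics orthogonal to $\Gamma$ (Section~\ref{sec:nilpotent}), which is the main place where $K>0$ is used. Section~\ref{sec:global} concludes.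

\section{Cones and skew lines}\label{sec:models}

We compute curvature with Cartan's structure equations. If $e^1,e^2,e^3$ is an orthonormal coframe with dual frame $e_1,e_2,e_3$, there is a unique skew-symmetric matrix of $1$-forms $\omega^i_j$ with $de^i=-\sum_j\omega^i_j\wedge e^j$. Then
\[
\nabla_Xe_j=\sum_i\omega^i_j(X)e_i,\qquad R(X,Y)e_j=\sum_i\Omega^i_j(X,Y)e_i,\qquad \Omega^i_j=d\omega^i_j+\sum_l\omega^i_l\wedge\omega^l_j .
\]
Thus $e_3$ lies in the nullity if and only if $\Omega^1_3=\Omega^2_3=0$, and the plane $e_3^\perp$ has curvature $\Omega^1_2(e_1,e_2)$. The same holds in dimension two, where the connection form $\psi=\omega^1_2$ of a coframe $\tau_1,\tau_2$ is defined by $d\tau_1=-\psi\wedge\tau_2$, $d\tau_2=\psi\wedge\tau_1$, and $d\psi=K_\Sigma\,\tau_1\wedge\tau_2$ gives the Gauss curvature.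

\begin{example}[Cones]\label{ex:cone}
Let $(\Sigma,\tau_1^2+\tau_2^2)$ be a surface and take $e^1=t\tau_1$, $e^2=t\tau_2$, $e^3=dt$ on $\Sigma\times(0,\infty)$. The connection forms are $\omega^1_2=\psi$, $\omega^1_3=\tau_1$, $\omega^2_3=\tau_2$; for instance $de^1=dt\wedge\tau_1-t\psi\wedge\tau_2=-\psi\wedge e^2-\tau_1\wedge e^3$. Hence $\Omega^1_3=d\tau_1+\psi\wedge\tau_2=0$, $\Omega^2_3=d\tau_2-\psi\wedge\tau_1=0$ and $\Omega^1_2=(K_\Sigma-1)\tau_1\wedge\tau_2$. If $K_\Sigma>1$, the cone has constant conullity $2$, with $\Gamma=\mathbb R\partial_t$, $K=(K_\Sigma-1)/t^2>0$ and $C_{\partial_t}=-t^{-1}I\ne0$. It is incomplete because all nullity geodesics run into the vertex.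
\end{example}

For $K_\Sigma=1$ the rays of the cone are pieces of the lines through the origin of Euclidean space. There is a way to pull such lines apart so that they no longer meet.

\begin{example}[Skew lines]\label{ex:skew}
In $\mathbb R^3=\mathbb C\times\mathbb R$ take, for each $z\in\mathbb C$, the line through $(z,0)$ with direction $(iz,1)$. At height $w$ it passes through $((1+iw)z,w)$, and multiplication by $1+iw$ is a bijection of $\mathbb C$, so these lines foliate $\mathbb R^3$. Write $z=se^{i\alpha}$, $r=\arctan s$, and parametrize by arc length $t$ along the lines: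
\[
P(s,\alpha,t)=(se^{i\alpha},0)+tE_3,\qquad E_3=(ie^{i\alpha}\sin r,\cos r).
\]
Complete $E_3$ to an orthonormal frame by $E_1=(ie^{i\alpha}\cos r,-\sin r)$ and $E_2=(-e^{i\alpha},0)$. Then $dE_3=r'\,ds\,E_1+\sin r\,d\alpha\,E_2$ and $d(se^{i\alpha},0)=-ds\,E_2+s\,d\alpha\,(\cos r\,E_1+\sin r\,E_3)$. So the Euclidean metric has the coframe $e^i=\langle dP,E_i\rangle$ given by
\begin{equation}\label{eq:coframe}
e^1=u\,d\alpha+tk\,ds,\qquad e^2=-ds+tf\,d\alpha,\qquad e^3=dt+a\,d\alpha,
\end{equation}
with $k=r'$, $f=\sin r$, $u=s\cos r$, $a=s\sin r$. Putting $h=\cos r$, these functions satisfy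
\begin{equation}\label{eq:system}
f'=kh,\qquad u'=h-ka,\qquad a'=f+ku,
\end{equation}
and also $h'+kf=0$. The terms of order $t$ in \eqref{eq:coframe} form the coframe $k\,ds=dr$, $f\,d\alpha=\sin r\,d\alpha$ of the open hemisphere of directions of the lines. For large $|t|$ the picture is a cone over this hemisphere, but the terms $u\,d\alpha$ and $-ds$ keep the coframe nondegenerate at $t=0$.
\end{example}

The idea of Theorem~\ref{thm:example} is to combine the two examples: keep the form \eqref{eq:coframe} and the equations \eqref{eq:system}, and replace the hemisphere by a cap of curvature greater than $1$.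

\section{The metric on $\mathbb R^3$}\label{sec:example}

\subsection{A family of metrics with a nullity direction}

The next proposition separates the roles of the equations in Example~\ref{ex:skew}: the system \eqref{eq:system} puts $\partial_t$ in the nullity, and $h'+kf$ carries the remaining curvature.

\begin{proposition}\label{prop:family}
Let $f,h,u,a,k$ be smooth functions of $s$ in an interval $J$ which satisfy \eqref{eq:system} and $u>0$, $k\ge0$, $f\ge0$. Let $\alpha$ range over $S^1$ or $\mathbb R$, let $t\in\mathbb R$, and put $D=u+t^2kf>0$. Then the forms \eqref{eq:coframe} are the orthonormal coframe of a Riemannian metric for which $\partial_t=e_3$ is a unit vector field with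
\[
\nabla\partial_t=k\,ds\otimes e_1+f\,d\alpha\otimes e_2,\qquad R(\cdot,\cdot)\partial_t=0,
\]
and the plane $\partial_t^\perp$ has curvature $K=-(h'+kf)/D$. Moreover
\begin{equation}\label{eq:inverse}
D\,d\alpha=e^1+tk\,e^2,\qquad D\,ds=tf\,e^1-u\,e^2,\qquad dt=e^3-a\,d\alpha .
\end{equation}
\end{proposition}

\begin{proof}
We have $e^1\wedge e^2=D\,ds\wedge d\alpha$, so \eqref{eq:coframe} is a coframe, and $e^1(\partial_t)=e^2(\partial_t)=0$, $e^3(\partial_t)=1$. The identities \eqref{eq:inverse} follow by substituting \eqref{eq:coframe} in the right sides. As for the cone, put $\omega^1_2=\psi=-h\,d\alpha$, $\omega^1_3=\tau_1=k\,ds$, $\omega^2_3=\tau_2=f\,d\alpha$, and extend skew-symmetrically. The three equations \eqref{eq:system} give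
\begin{align*}
-\psi\wedge e^2-\tau_1\wedge e^3&=(h-ka)\,ds\wedge d\alpha+k\,dt\wedge ds=de^1,\\
\psi\wedge e^1-\tau_2\wedge e^3&=tkh\,ds\wedge d\alpha+f\,dt\wedge d\alpha=de^2,\\
\tau_1\wedge e^1+\tau_2\wedge e^2&=(ku+f)\,ds\wedge d\alpha=de^3,
\end{align*}
so these are the Levi-Civita connection forms, and $\nabla e_3=\tau_1\otimes e_1+\tau_2\otimes e_2$. Further $\Omega^1_3=d\tau_1+\psi\wedge\tau_2=0$, $\Omega^2_3=d\tau_2-\psi\wedge\tau_1=(f'-kh)\,ds\wedge d\alpha=0$, and
\[
\Omega^1_2=d\psi-\tau_1\wedge\tau_2=-(h'+kf)\,ds\wedge d\alpha=-\frac{h'+kf}{D}\,e^1\wedge e^2 .\qedhere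
\]
\end{proof}

Where $kf>0$, the equations $\Omega^1_3=\Omega^2_3=0$ say that $\psi$ is the connection form of the surface of revolution $k^2ds^2+f^2d\alpha^2$. Its Gauss curvature is $K_\Sigma=-h'/(kf)$, and $K=(K_\Sigma-1)kf/D$. So we need $K_\Sigma>1$. A complete surface with $K_\Sigma>1$ is compact, while we want the space of nullity geodesics to be a plane. The surface must therefore be an incomplete cap of finite radius $\int_0^\infty k\,ds$, like the hemisphere, and completeness of the $3$-manifold has to come from the terms $u\,d\alpha$ and $-ds$.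

\subsection{Choice of the functions}

The first danger is that $u$ changes sign, since $u'=h-ka$. As long as $f$ and $ku$ are bounded, $a$ grows at most linearly, so it is enough that $k$ be small compared with $h/s$. We take
\begin{equation}\label{eq:choice}
k=\tfrac12(1+s^2)^{-5/4},\qquad h=(1+s^2)^{-1/4},\qquad f=\tfrac12s(1+s^2)^{-1/2}.
\end{equation}
Then $f'=\frac12(1+s^2)^{-3/2}=kh$ and $h'=-sk$, so that $K_\Sigma=s/f=2\sqrt{1+s^2}$. Let $(u,a)$ be the solution of the linear system $u'=h-ka$, $a'=f+ku$ with $u(0)=a(0)=0$. Its coefficients are real-analytic on $\mathbb R$, hence so are $u$ and $a$. Since $k,h$ are even and $f$ is odd, $(-u(-s),a(-s))$ solves the same initial value problem; so $u$ is odd and $a$ is even. Also $u'(0)=h(0)=1$. Put $H(s)=\int_0^sh$.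

\begin{lemma}\label{lem:bounds}
For all $s>0$,
\begin{gather}
\tfrac12H\le u\le H,\qquad 2^{-1/4}\min(1,s)\le H\le\min(s,2\sqrt s),\label{eq:ubound}\\
0\le a\le\sqrt{1+s^2}-1,\qquad |sf-a|\le\min(1,s^2).\label{eq:abound}
\end{gather}
\end{lemma}

\begin{proof}
The bounds on $H$ follow from $h\le1$, $h\le s^{-1/2}$, $h>0$, and $h\ge2^{-1/4}$ on $[0,1]$. Let $(0,s^*)$ be the maximal interval on which $u>0$; it is nonempty because $u'(0)=1$. There $a'\ge0$, so $a\ge0$, $u'\le h$ and $u\le H\le s$. Hence $ku\le sk\le f$, so $a'\le2f=(\sqrt{1+s^2})'$ and $a\le\sqrt{1+s^2}-1$. Then $ka\le\frac12(1+s^2)^{-3/4}\le\frac12h$, so $u'\ge\frac12h$ and $u\ge\frac12H$. If $s^*$ were finite we would get $u(s^*)\ge\frac12H(s^*)>0$, against maximality. So $s^*=\infty$.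

For the last bound write $sf-a=\bigl(sf-\int_0^sf\bigr)-\int_0^sku$. Here
\[
sf-\int_0^sf=\frac{s^2}{2\sqrt{1+s^2}}-\frac{\sqrt{1+s^2}-1}{2}=\frac12\bigl(1-(1+s^2)^{-1/2}\bigr),
\]
and $0\le\int_0^sku\le-\int_0^sh'=1-(1+s^2)^{-1/4}$, because $ku\le sk=-h'$. Both quantities lie in $[0,\min(1,s^2)]$, since $(1+s^2)^{-1/4}\ge(1+s^2)^{-1/2}\ge(1+s^2)^{-1}\ge1-s^2$. So does the absolute value of their difference.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:example}}

By Lemma~\ref{lem:bounds}, Proposition~\ref{prop:family} applies with $J=(0,\infty)$ and $\alpha\in S^1$. We view the resulting metric $g$ on the complement of the axis $z=0$ in $M=\mathbb C\times\mathbb R\ni(z,t)$, where $z=se^{i\alpha}=x+iy$.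

\medskip\noindent\emph{Extension across the axis.} The frame $e_1,e_2$ turns once around the axis, so we rotate it back. From \eqref{eq:coframe} and $dz=e^{i\alpha}(ds+is\,d\alpha)$ we get $e^{i\alpha}(e^1+ie^2)=-i\sigma+t\tau$, where
\begin{align*}
\sigma&=e^{i\alpha}(ds+iu\,d\alpha)=dz+ie^{i\alpha}(u-s)\,d\alpha,\\
\tau&=e^{i\alpha}(k\,ds+if\,d\alpha)=k\,dz+ie^{i\alpha}(f-ks)\,d\alpha .
\end{align*}
If $G$ is an even analytic function on $\mathbb R$, then $G(|z|)$ is analytic on $\mathbb C$: near $0$ it is a power series in $x^2+y^2$, and elsewhere $|z|$ is analytic. The functions $u-s$ and $f-ks$ are odd with vanishing derivative at $0$, because $u'(0)=1$ and $f'(0)=k(0)$; so each has the form $s^3G(s)$ with $G$ even and analytic. Since $e^{i\alpha}s^3G\,d\alpha=zG\,(x\,dy-y\,dx)$, the forms $\sigma$ and $\tau$ are analytic on $M$. Likewise $a=s^2G$ with $G$ even, so $a\,d\alpha=G\,(x\,dy-y\,dx)$ is analytic. Hence $g=|-i\sigma+t\tau|^2+(dt+a\,d\alpha)^2$ is an analytic symmetric tensor on $M=\mathbb R^3$. On the axis it equals $|(-i+\frac t2)\,dz|^2+dt^2=(1+\frac{t^2}4)|dz|^2+dt^2$,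 which is positive definite.

\medskip\noindent\emph{Curvature.} For $s>0$ we have $K=q/D$ with
\begin{equation}\label{eq:q}
q=-(h'+kf)=k(s-f)\ge\tfrac12sk=\tfrac14s(1+s^2)^{-5/4}>0 .
\end{equation}
As $s\to0$, $q/s\to\frac14$, $u/s\to1$ and $kf/s\to\frac14$. The curvature of the smooth plane field $\partial_t^\perp$ is continuous, so on the axis $K=\frac14/(1+\frac{t^2}4)=1/(4+t^2)>0$. By continuity $R(\cdot,\cdot)\partial_t=0$ on all of $M$. The conullity is thus at most $2$, and it is neither $0$ (as $K\neq0$) nor $1$. So $\Gamma=\mathbb R\partial_t$ everywhere, and $\sec\ge0$ by \eqref{eq:pointwise}.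

\medskip\noindent\emph{Completeness.} We show that a proper function is Lipschitz. Let $\varphi=s^2+t^2$, a smooth proper function on $\mathbb R^3$. By \eqref{eq:inverse}, for $s>0$,
\[
\tfrac12\,d\varphi=s\,ds+t\,dt=\frac{t(sf-a)}{D}\,e^1-\frac{su+at^2k}{D}\,e^2+t\,e^3 .
\]
The denominator $D=u+t^2kf$ is a sum of two nonnegative terms, and each fraction is controlled by one of them. In the first coefficient, $sf$ and $a$ both grow linearly but their difference stays bounded (in Example~\ref{ex:skew} it is zero). By \eqref{eq:ubound} and \eqref{eq:abound},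
\[
\frac{|t|\,|sf-a|}{D}\le\frac{|t|\min(1,s^2)}{u}\le 2\cdot2^{1/4}\,|t|\,\frac{\min(1,s^2)}{\min(1,s)}\le3|t| .
\]
In the second coefficient, $su/D\le s$, and $D\ge t^2kf$ gives
\[
\frac{at^2k}{D}\le\frac af\le\frac{2\sqrt{1+s^2}\,(\sqrt{1+s^2}-1)}{s}=\frac{2s\sqrt{1+s^2}}{\sqrt{1+s^2}+1}\le2s .
\]
Hence $|\frac12d\varphi|^2\le9t^2+9s^2+t^2\le10\varphi$ and $|d\sqrt{1+\varphi}|\le\sqrt{10}$, also on the axis by continuity. Integrating along curves from $o$, where $\varphi=0$, gives
\begin{equation}\label{eq:lipschitz}
\sqrt{1+\varphi(x)}\le1+\sqrt{10}\,d(o,x).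
\end{equation}
So closed bounded sets lie in sublevel sets of $\varphi$ and are compact, and $M$ is complete by the Hopf--Rinow theorem.

\medskip\noindent\emph{Irreducibility.} In a nontrivial product decomposition of $M$ one factor is one-dimensional, complete and simply connected, hence $\mathbb R$, and $M$ carries a parallel unit field $V$. A parallel field satisfies $R(\cdot,\cdot)V=0$, so $V=\pm\partial_t$. But $\nabla\partial_t\ne0$ for $s>0$ by Proposition~\ref{prop:family}, since $k>0$.

\medskip\noindent\emph{Decay.} We have $u\le\min(s,2\sqrt s)\le3s(1+s^2)^{-1/4}$: for $s\le1$ use $(1+s^2)^{1/4}\le3$, and for $s\ge1$ use $(1+s^2)^{1/4}\le2^{1/4}\sqrt s\le\frac32\sqrt s$. With \eqref{eq:q} and $kf=\frac14s(1+s^2)^{-7/4}$ this gives, for $s>0$ and then by continuity everywhere,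
\[
K\ge\frac{\frac14s(1+s^2)^{-5/4}}{3s(1+s^2)^{-1/4}+\frac14t^2s(1+s^2)^{-7/4}}
=\frac{\frac14}{3(1+s^2)+\frac14t^2(1+s^2)^{-1/2}}\ge\frac1{12(1+\varphi)} .
\]
Together with \eqref{eq:lipschitz} and $\operatorname{scal}=2K$ this is the stated bound, and Theorem~\ref{thm:example} is proved. \qed

\section{The splitting tensor along nullity geodesics}\label{sec:riccati}

From now on $M$ is as in Theorem~\ref{thm:decay}. The sign of $K$ plays no role in this section. Superscripts $\Gamma$ and $\perp$ denote the projections to $\Gamma$ and $\Gamma^\perp$, and $U,V$ denote local sections of $\Gamma$. Recall from Section~\ref{sec:intro} that $R(U,\cdot)=0$ as well as $R(\cdot,\cdot)U=0$. We shall use the second Bianchi identity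
\[
(\nabla_XR)(Y,Z)+(\nabla_YR)(Z,X)+(\nabla_ZR)(X,Y)=0 .
\]

\begin{lemma}\label{lem:geodesic}
We have $\nabla_UV\in\Gamma$, and $\nabla_UX\in\Gamma^\perp$ for sections $X$ of $\Gamma^\perp$. A geodesic $\gamma\colon\mathbb R\to M$ with $\gamma'(0)\in\Gamma$ is a nullity geodesic, and $\Gamma^\perp$ is parallel along it.
\end{lemma}

\begin{proof}
Let $X,Y$ be arbitrary fields and apply the Bianchi identity for $U,X,Y$ to $V$. Expanding,
\[
(\nabla_XR)(Y,U)V=\nabla_X(R(Y,U)V)-R(\nabla_XY,U)V-R(Y,\nabla_XU)V-R(Y,U)\nabla_XV,
\]
and every term contains $U$ as an argument of $R$ or has $R$ applied to $V$; so it vanishes, and $(\nabla_YR)(U,X)V=0$ for the same reason. In the expansion of $(\nabla_UR)(X,Y)V$ only $-R(X,Y)\nabla_UV$ survives. So $R(X,Y)\nabla_UV=0$, that is, $\nabla_UV\in\Gamma$. For $X\in\Gamma^\perp$, $\langle\nabla_UX,V\rangle=-\langle X,\nabla_UV\rangle=0$.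

It follows that $\Gamma$ is closed under brackets, hence integrable by the Frobenius theorem, and that its leaves are totally geodesic: geodesics of a leaf are geodesics of $M$. So the set of $t$ with $\gamma'(t)\in\Gamma$ is open. It is closed because $\Gamma$ is a subbundle over all of $M$, and it is nonempty. The last claim follows from the second one.
\end{proof}

Extend $C_U$ by zero on $\Gamma$. By Lemma~\ref{lem:geodesic}, for all $X\in TM$ and all sections $Z$ of $\Gamma^\perp$,
\begin{equation}\label{eq:decomp}
\nabla_XU=\nabla^\Gamma_XU-C_UX,\qquad\langle\nabla_XZ,U\rangle=\langle C_UX,Z\rangle .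
\end{equation}
All the information on $C$ comes from splitting the equation $R(\cdot,\cdot)U=0$ into components.

\begin{lemma}\label{lem:equations}
Let $(\nabla_VC_U)X=\nabla_V(C_UX)-C_U\nabla_VX$, let $\nabla^\perp_XZ=(\nabla_XZ)^\perp$, and let $R^\Gamma$ be the curvature of $\nabla^\Gamma$. Then
\begin{gather}
\nabla_VC_U=C_{\nabla_VU}+C_UC_V,\label{eq:riccati}\\
\nabla^\perp_X(C_UY)-\nabla^\perp_Y(C_UX)-C_U[X,Y]=C_{\nabla^\Gamma_XU}Y-C_{\nabla^\Gamma_YU}X\quad(X,Y\in\Gamma^\perp),\label{eq:codazzi}\\
\langle R^\Gamma(X,Y)U,V\rangle=\langle C_UY,C_VX\rangle-\langle C_UX,C_VY\rangle\quad(X,Y\in TM).\label{eq:ricci}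
\end{gather}
\end{lemma}

\begin{proof}
For arbitrary fields $X,Y$, \eqref{eq:decomp} gives $\nabla_X\nabla_YU=\nabla^\Gamma_X\nabla^\Gamma_YU-C_{\nabla^\Gamma_YU}X-\nabla_X(C_UY)$ and $\langle\nabla_X(C_UY),V\rangle=\langle C_VX,C_UY\rangle$. So the two components of $R(X,Y)U=0$ are \eqref{eq:ricci} and
\[
0=-C_{\nabla^\Gamma_YU}X-\nabla^\perp_X(C_UY)+C_{\nabla^\Gamma_XU}Y+\nabla^\perp_Y(C_UX)+C_U[X,Y].
\]
For $X,Y\in\Gamma^\perp$ this is \eqref{eq:codazzi}. For $X=V\in\Gamma$ and $Y\in\Gamma^\perp$ the first and fourth terms vanish, and $[V,Y]^\perp=\nabla_VY+C_VY$; what remains is $0=-\nabla_V(C_UY)+C_{\nabla_VU}Y+C_U\nabla_VY+C_UC_VY$, which is \eqref{eq:riccati}.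
\end{proof}

Along a nullity geodesic, \eqref{eq:riccati} becomes $C'=C^2$. The scalar equation $c'=c^2$ has the solutions $c_0/(1-tc_0)$, which blow up at $t=1/c_0$ unless $c_0=0$; this is what happens at the vertex of a cone. On a complete manifold the blow-up must not occur. Call an endomorphism of a plane \emph{elliptic} if its eigenvalues are not real.

\begin{proposition}\label{prop:riccati}
Let $U\in\Gamma_p$, $C_0=C_U$ and $\gamma(t)=\exp_p(tU)$. Then $C_0$ has no nonzero real eigenvalue, so it is elliptic or nilpotent (possibly zero). For all $t\in\mathbb R$,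
\begin{equation}\label{eq:scal}
\operatorname{scal}(\gamma(t))=\frac{\operatorname{scal}(p)}{\det(I-tC_0)} .
\end{equation}
\end{proposition}

\begin{proof}
By completeness and Lemma~\ref{lem:geodesic}, $C(t)=C_{\gamma'(t)}$ is defined for all $t\in\mathbb R$, and we regard it as a $2\times2$ matrix by means of a parallel orthonormal frame $X,Z$ of $\Gamma^\perp$ along $\gamma$. Extending $\gamma'$ locally to a section of $\Gamma$ and using $\nabla_{\gamma'}\gamma'=0$ in \eqref{eq:riccati}, we get $C'=C^2$. The matrix $Q=C(t)(I-tC_0)-C_0$ satisfies $Q'=C^2(I-tC_0)-CC_0=CQ$ and $Q(0)=0$, so $Q=0$: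
\[
C(t)(I-tC_0)=C_0\qquad(t\in\mathbb R).
\]
If $C_0v=\lambda v$ with $v\ne0$ and real $\lambda\ne0$, evaluating on $v$ at $t=1/\lambda$ gives $0=\lambda v$, which is absurd. The eigenvalues of a real $2\times2$ matrix are both real or both non-real, whence the dichotomy. Also $I-tC_0$ is invertible for all $t$, its determinant is positive, and $C(t)=C_0(I-tC_0)^{-1}$, so that $(\log\det(I-tC_0))'=-\operatorname{tr}C(t)$.

Let $V$ be a local section of $\Gamma$ extending $\gamma'$. Since $R(\cdot,V)=0$, we have $(\nabla_XR)(Z,V)=-R(Z,\nabla_XV)=R(Z,C_VX)$ and $(\nabla_ZR)(V,X)=R(C_VZ,X)$. The Bianchi identity gives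
\[
(\nabla_VR)(X,Z)=R(C_VX,Z)+R(X,C_VZ)=\operatorname{tr}(C_V)\,R(X,Z),
\]
the last step because $R$ is skew-symmetric and bilinear on the plane $\Gamma^\perp$. As $K=\langle R(X,Z)Z,X\rangle$ with $X,Z$ parallel, $K'=\operatorname{tr}C(t)\,K$ along $\gamma$. So $K\det(I-tC_0)$ is constant.
\end{proof}

For the metrics of Proposition~\ref{prop:family}, the formulas for $\nabla\partial_t$ and \eqref{eq:inverse} give, in the basis $e_1,e_2$,
\begin{equation}\label{eq:Cfamily}
C_{\partial_t}=-\frac1D\begin{pmatrix}tkf&-ku\\ f&tkf\end{pmatrix},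
\end{equation}
with eigenvalues $-(tkf\pm i\sqrt{kfu})/D$. This is elliptic where $kf>0$, as for the choice \eqref{eq:choice}, and nilpotent where $kf=0$.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(a)]
Let $\mathcal V=\{C_U:U\in\Gamma_p\}$, a linear space of $2\times2$ matrices in an orthonormal basis of $\Gamma_p^\perp$. The kernel of the linear functional $B\mapsto B_{12}-B_{21}$ on $\mathcal V$ consists of symmetric matrices. These are diagonalizable over $\mathbb R$, and by Proposition~\ref{prop:riccati} their eigenvalues are zero; so the kernel is trivial and $\dim\mathcal V\le1$. Hence $C_U=\xi(U)B$ for a linear form $\xi$ on $\Gamma_p$ and an endomorphism $B$, and the right side of \eqref{eq:ricci} equals $\xi(U)\xi(V)(\langle BY,BX\rangle-\langle BX,BY\rangle)=0$. A flat metric connection over a simply connected manifold has a global parallel orthonormal frame, which gives the trivialization.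
\end{proof}

\section{Nilpotent splitting tensors and the Jacobi equation}\label{sec:nilpotent}

By \eqref{eq:scal}, the scalar curvature decays quadratically along $\gamma$ when $C_0$ is elliptic, and it is constant when $C_0$ is nilpotent. So nullity geodesics give no information at nilpotent points, and we must move in a direction orthogonal to $\Gamma$. A nonzero nilpotent endomorphism of a plane singles out one such direction, its kernel.

On the open set $W$ the map $C\colon\Gamma\to\operatorname{End}(\Gamma^\perp)$ has constant rank $1$, so $\mathcal K=\ker C$ is a smooth subbundle of $\Gamma|_W$ of rank $n-3$. Locally let $T$ be a unit section of $\Gamma$ orthogonal to $\mathcal K$; it is unique up to sign. Put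
\[
A=C_T,\qquad\nu(X)=\nabla^\Gamma_XT\in\mathcal K\quad(X\in TM),
\]
so that $C_U=\langle U,T\rangle A$ and $A\neq0$. A point of $W$ is called elliptic or nilpotent according to the type of $A$. Theorem~\ref{thm:structure}(b) amounts to $\nu=0$, which is automatic if $n=3$. The Hilbert--Schmidt norms $|A|=|C|$ and $|\nu|$ do not depend on the sign of $T$; the function $|C|$ is continuous on $M$, and $|\nu|$ is continuous on $W$.

For a section $U$ of $\mathcal K$ we have $C_U=0$ and $C_{\nabla^\Gamma_XU}=\langle\nabla^\Gamma_XU,T\rangle A=-\langle U,\nu(X)\rangle A$. Thus \eqref{eq:riccati} gives $\langle U,\nu(V)\rangle=0$, that is,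
\begin{equation}\label{eq:nuGamma}
\nabla_VT=\nu(V)=0\qquad(V\in\Gamma),
\end{equation}
and \eqref{eq:codazzi}, applied to $U\in\mathcal K$ and then to $T$ (for which $C_{\nu(X)}=0$), gives for $X,Y\in\Gamma^\perp$
\begin{gather}
\langle U,\nu(X)\rangle AY=\langle U,\nu(Y)\rangle AX\qquad(U\in\mathcal K),\label{eq:nu}\\
\nabla^\perp_X(AY)-\nabla^\perp_Y(AX)=A[X,Y].\label{eq:codazziA}
\end{gather}
At an elliptic point $A$ is invertible, so $AX,AY$ are independent for independent $X,Y$, and \eqref{eq:nu} and \eqref{eq:nuGamma} force $\nu=0$.

\begin{lemma}\label{lem:nilpotent}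
Let $O\subset W$ be an open set of nilpotent points, and let $L=\ker A\cap\Gamma^\perp$, a smooth line field on $O$. Through each point of $O$, the unit speed curve $\sigma$ tangent to $L$ is a geodesic of $M$. Along it, $F=1/|C|$ satisfies $F''=-KF$, and $|\nu|F$ is constant.
\end{lemma}

\begin{proof}
The statements are local and do not depend on signs. Choose a local orthonormal frame $e_1,e_2$ of $\Gamma^\perp$ with $e_2\in L$. Since $A^2=0$, the image of $A$ is $L$, and after changing the sign of $e_1$ if needed, $Ae_2=0$, $Ae_1=\rho e_2$ with $\rho=|C|>0$.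

Equation \eqref{eq:nu} with $X=e_1$, $Y=e_2$ gives $\nu(e_2)=0$, so $\nabla_{e_2}T=\nu(e_2)-Ae_2=0$. Write $\nabla^\perp_{e_1}e_1=\beta e_2$ and $\nabla^\perp_{e_2}e_1=\beta_1e_2$. The $\Gamma$-components are given by \eqref{eq:decomp}, and we find
\[
\nabla_{e_1}e_2=-\beta e_1+\rho T,\quad\nabla_{e_2}e_2=-\beta_1e_1,\quad\nabla_{e_2}e_1=\beta_1e_2,\quad[e_1,e_2]=-\beta e_1-\beta_1e_2+\rho T .
\]
Equation \eqref{eq:codazziA} with $X=e_1$, $Y=e_2$ reads $-e_2(\rho)e_2+\rho\beta_1e_1=-\beta\rho\,e_2$. Hence
\[
\beta_1=0,\qquad e_2(\rho)=\beta\rho .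
\]
In particular $\nabla_{e_2}e_2=0$, so integral curves of $e_2$ are geodesics, and $\nabla_{e_2}e_1=0$.

To compute $K$ we also need $\nabla_Te_2$. By \eqref{eq:riccati} and \eqref{eq:nuGamma}, $\nabla_TA=A^2=0$, so $A\nabla_Te_2=\nabla_T(Ae_2)=0$. Thus $\nabla_Te_2\in L$, and it is orthogonal to $e_2$, so $\nabla_Te_2=0$. Now
\begin{align*}
R(e_1,e_2)e_2&=-\nabla_{e_2}(-\beta e_1+\rho T)-\nabla_{-\beta e_1+\rho T}\,e_2\\
&=e_2(\beta)e_1-e_2(\rho)T+\beta(-\beta e_1+\rho T)=(e_2(\beta)-\beta^2)\,e_1,
\end{align*}
so $K=e_2(\beta)-\beta^2$. For $F=1/\rho$ we have $e_2F=-\beta F$ and $e_2e_2F=(\beta^2-e_2(\beta))F=-KF$. Finally, $\nabla_{e_1}T=\nu(e_1)-\rho e_2$ and $\nabla_{e_2}T=\nabla_TT=0$ give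
\[
0=R(e_1,e_2)T=-\nabla_{e_2}(\nu(e_1)-\rho e_2)+\beta(\nu(e_1)-\rho e_2)=-\nabla_{e_2}\nu(e_1)+\beta\,\nu(e_1).
\]
Since $|\nu|=|\nu(e_1)|$, this yields $e_2|\nu|^2=2\beta|\nu|^2$, while $e_2F^2=-2\beta F^2$. So $e_2(|\nu|^2F^2)=0$.
\end{proof}

When $K>0$, the equation $F''=-KF$ has no positive solution on $\mathbb R$. The difficulty is that the geodesic $\sigma$ might leave $O$, after which the equation is lost. Concavity of $F$ prevents it from leaving $W$, and the conserved quantity $|\nu|F$ prevents it from reaching the set $\nu=0$.

\begin{proposition}\label{prop:elliptic}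
\emph{(i)} If $W\ne\emptyset$, then $W$ contains an elliptic point. \emph{(ii)} $\nu=0$ on $W$.
\end{proposition}

\begin{proof}
If (i) fails let $O=W$, and if (ii) fails let $O=\{p\in W:\nu\ne0\}$. In both cases $O$ is a nonempty open set of nilpotent points, in the second case because $\nu=0$ at elliptic points. Let $\sigma\colon\mathbb R\to M$ be a unit speed geodesic with $\sigma(0)\in O$ and $\sigma'(0)\in L$, and let $b$ be the supremum of the $b'>0$ such that $\sigma(t)\in O$ and $\sigma'(t)\in L$ for $0\le t<b'$. By Lemma~\ref{lem:nilpotent} and uniqueness of geodesics, $b>0$.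

Suppose $b<\infty$. On $[0,b)$ the function $F>0$ satisfies $F''=-KF<0$, so $F(t)\le F(0)+tF'(0)$ is bounded above and $|C|\ge\varepsilon>0$. By continuity $\sigma(b)\in W$. In the second case $|\nu|=c|C|\ge c\varepsilon$ on $[0,b)$ with a constant $c>0$, so $\nu\ne0$ at $\sigma(b)$. In both cases $\sigma(b)\in O$, and $\sigma'(b)\in L$ by continuity. The curve tangent to $L$ through $\sigma(b)$ is a geodesic with velocity $\sigma'(b)$, so it coincides with $\sigma$ near $b$, contradicting the definition of $b$. Thus $b=\infty$, and the same argument applies to $t\mapsto\sigma(-t)$. So $F$ is a positive function on $\mathbb R$ with $F''=-KF<0$. A concave function on $\mathbb R$ that is bounded below is constant, because it lies under its tangent lines; then $F''=0$, a contradiction.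
\end{proof}

\begin{example}[The sign of $K$ is needed]\label{ex:negative}
In Proposition~\ref{prop:family} take $s,\alpha,t\in\mathbb R$ and $k=0$, $f=1$, $h=\sinh s$, $u=\cosh s$, $a=s$. Then \eqref{eq:system} holds, $D=\cosh s$ and $K=-1$. By \eqref{eq:Cfamily}, $A$ is nilpotent and nonzero everywhere, $L$ is spanned by $e_2=-\partial_s$, and $F=\cosh s$ solves $F''=-KF$ on $\mathbb R$. For $\Phi=s^2+t^2+\alpha^2$, \eqref{eq:inverse} gives $\frac12d\Phi=(\alpha/u)\,e^1-s\,e^2+t\,e^3$, of norm at most $\sqrt\Phi$. The arguments of Section~\ref{sec:example} show that this metric on $\mathbb R^3$ is complete and irreducible. It has no elliptic point, and its scalar curvature is the constant $-2$.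
\end{example}

\section{Global structure and decay}\label{sec:global}

We identify $v\in\mathbb R^{n-2}$ with the corresponding $\nabla^\Gamma$-parallel section of $\Gamma$. We use de Rham's decomposition theorem: a simply connected complete manifold is isometric to $\mathbb R^l\times M_1\times\dots\times M_r$, where each $M_j$ is simply connected, complete, irreducible and of dimension at least $2$, and the parallel vector fields of the product are the constant fields of $\mathbb R^l$. No $M_j$ is flat, since a simply connected complete flat manifold is a Euclidean space.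

\begin{proof}[Proof of Theorem~\ref{thm:structure}(b)--(d)]
(b) By Proposition~\ref{prop:elliptic}(ii), $\nabla^\Gamma T=0$, so $T$ is locally constant in the trivialization. Hence the line $\mathbb RT$ is constant on each component $W_i$, say spanned by the unit vector $\xi_i$, and $\mathcal K=\xi_i^\perp$ there.

(c) We determine the parallel vector fields of $M$. On $W_i$ we have $C_v=\langle v,\xi_i\rangle C_{\xi_i}$ with $C_{\xi_i}\ne0$, and off $W$ we have $C_v=0$. So
\begin{equation}\label{eq:Cv}
C_v\equiv0\ \text{ on }M\iff v\perp\xi_i\ \text{ for all }i .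
\end{equation}
A parallel field $V$ satisfies $R(\cdot,\cdot)V=0$, so it is a section of $\Gamma$; and by \eqref{eq:decomp} a section $V$ of $\Gamma$ is parallel if and only if $\nabla^\Gamma V=0$ and $C_V=0$. By \eqref{eq:Cv} the parallel fields form a space of dimension $n-2-m$, so $l=n-2-m$ in the de Rham decomposition. The curvature tensor of a product is the direct sum of those of the factors, so conullities add. Each $M_j$ has a non-flat point, where its conullity is at least $2$; at a point of $M$ with such coordinates $2\ge2r$. As $M$ is not flat, $r=1$, and $N=M_1$ is irreducible of dimension $m+2$. If $l=0$ then $M=N$ is irreducible, and if $l>0$ the product $\mathbb R^l\times N$ is nontrivial.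

(d) If $W$ is empty or connected, then $m\le1$. Suppose the metric is real-analytic and $W\ne\emptyset$. Then $R$ is analytic, so $\Gamma$ (the kernel of an analytic bundle map of constant rank), $C$ and $\nabla^\Gamma$ are analytic. Parallel sections are analytic too: in an analytic chart and frame they are obtained by parallel transport along rays, which solves a linear differential equation depending analytically on the direction of the ray. If $v\perp\xi_1$, the analytic tensor field $C_v$ vanishes on the open set $W_1$, hence on $M$, and $v\perp\xi_i$ for all $i$ by \eqref{eq:Cv}. So $\xi_i=\pm\xi_1$ and $m=1$. By (c), $M=\mathbb R^{n-2}\times\Sigma^2$ if $m=0$ and $M=\mathbb R^{n-3}\times N^3$ if $m=1$. For $n\ge4$ both are reducible, and for $n=3$ Theorem~\ref{thm:example} provides an irreducible analytic example. In general irreducibility requires $m=n-2$, and $m$ is at most the number of components of $W$.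
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:decay}]
If $W=\emptyset$, then $m=0$ and $M=\mathbb R^{n-2}\times\Sigma$ by Theorem~\ref{thm:structure}(c). So if $M$ is not such a product, Proposition~\ref{prop:elliptic}(i) gives a point $p$ and a unit vector $U\in\Gamma_p$ with $C_0=C_U$ elliptic; in particular $\det C_0>0$. Along the nullity geodesic $\gamma(t)=\exp_p(tU)$, formula \eqref{eq:scal} reads
\[
t^2\operatorname{scal}(\gamma(t))=\frac{t^2\operatorname{scal}(p)}{1-t\operatorname{tr}C_0+t^2\det C_0}\ \longrightarrow\ \frac{\operatorname{scal}(p)}{\det C_0}\in(0,\infty)\qquad(t\to\pm\infty).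
\]
On a compact set the positive continuous function $\operatorname{scal}$ has a positive minimum, while $\operatorname{scal}(\gamma(t))\to0$; so $\gamma$ leaves every compact set. Since $d(o,\gamma(t))\le d(o,p)+|t|$, the function $d(o,\cdot)^2\operatorname{scal}$ stays bounded along $\gamma$, which is impossible if $d(o,x)^2\operatorname{scal}(x)\to\infty$ as $x\to\infty$. For sharpness, the Cauchy--Schwarz inequality gives $(1+\sqrt{10}\,d)^2\le11(1+d^2)$, so the irreducible manifold of Theorem~\ref{thm:example} satisfies $\operatorname{scal}\ge\frac1{66}(1+d(o,\cdot)^2)^{-1}$.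
\end{proof}

\begin{thebibliography}{1}
\bibitem{GG} Claudio Gorodski and Felippe Guimar\~aes, \emph{The $\kappa$-nullity of Riemannian manifolds and their splitting tensors}, arXiv:2204.04551 (2022).
\end{thebibliography}
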